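\title{Equations of degree three do not isolate points of an infinite group}

\begin{abstract}
For a group $G$ and $n\in\mathbb N$, let $\mathfrak Z_n^{\pm}(G)$ be the topology on $G$ generated by the complements of the solution sets of one-variable equations over $G$ in which the variable occurs at most $n$ times. We prove that $\mathfrak Z_3^{\pm}(G)$ is non-discrete for every infinite group $G$, which answers a question of Dikranjan and Toller. If the FC-center of $G$ is infinite, then $\mathfrak Z_n^{\pm}(G)$ is non-discrete for every $n$. If it is finite, then no $\mathfrak Z_3^{\pm}(G)$-neighborhood of $1$ is covered by finitely many cosets of subgroups of infinite index. For an infinite group with trivial center, $\mathfrak Z_2^{\pm}(G)$ and $\mathfrak Z_3^{\pm}(G)$ are irreducible exactly when the FC-center is trivial. The main difficulty is the equation $xaxbx=c$, which we treat by means of a generic solution in an ultrapower over a recurrent ultrafilter.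
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group. A function $f\colon G\to G$ is a \emph{group polynomial of degree $n$} if
\[
f(x)=a_0x^{\varepsilon_1}a_1x^{\varepsilon_2}\cdots x^{\varepsilon_n}a_n
\]
for some $a_0,\dots,a_n\in G$ and $\varepsilon_1,\dots,\varepsilon_n\in\{-1,1\}$. Constant functions are the group polynomials of degree $0$. We write $\{f=1\}$ and $\{f\ne1\}$ for the sets of all $x\in G$ with $f(x)=1$ and $f(x)\neq 1$. For $n\in\mathbb N$, let $\mathfrak Z_n^{\pm}(G)$ be the topology on $G$ generated by the sets $\{f\ne1\}$, where $f$ ranges over the group polynomials of degree at most $n$. These topologies increase with $n$.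

If $f$ has degree $n$ and $g\in G$, then $x\mapsto f(gx)$ again has degree $n$, so translations are homeomorphisms of $\mathfrak Z_n^{\pm}(G)$, and this topology is discrete if and only if $\{1\}$ is open. For an infinite group, discreteness therefore means the following: there are finitely many equations $f_i(x)=1$ of degree at most $n$ such that $1$ solves none of them and every $x\ne1$ solves at least one. Such a system has a strong consequence. In a Hausdorff group topology on $G$ every group polynomial is continuous and $\{1\}$ is closed, so every set $\{f\ne1\}$ is open. Hence a system that isolates $1$ certifies that the discrete topology is the only Hausdorff group topology on $G$, and $n$ measures how long the equations in the certificate are. It is natural to ask how short they can be.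

An equation of degree $1$ has exactly one solution, so $\mathfrak Z_1^{\pm}(G)$ is the cofinite topology, which is not discrete when $G$ is infinite. In degree $2$ the solution sets can be large: $xax^{-1}=c$ defines a coset of a centralizer or the empty set, and $xax=c$, which is the same as $(xa)^2=ca$, defines a translate of a set of square roots. In degree $3$ sets of cube roots appear. To see what a discrete example could look like, suppose that $G$ is infinite, that $F$ and $D$ are finite subsets with $1\in F$ and $1\notin D$, and that $x^n\in D$ for all $x\notin F$. Then the equations $x^nd^{-1}=1$ $(d\in D)$ and $xg^{-1}=1$ $(g\in F\setminus\{1\})$ isolate $1$. Against this stands a heuristic. If $x$ and $xs$ solve the same short equation, then cancellation tends to leave a conjugacy equation $xsx^{-1}=s'$ with $s'$ independent of $x$, and this confines $x$ to a coset of a centralizer; a group cannot be covered by finitely many cosets of infinite index. The cancellation works for $xax=c$ and for $xaxbx^{-1}=c$, and it breaks down for $xaxbx=c$. So degree $3$ is the first degree at which the heuristic is in doubt. The following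 question of Dikranjan and Toller is taken from \cite{BEMP}.

\begin{quote}
\emph{Let $G$ be an infinite group. Is $\mathfrak Z_3^{\pm}(G)$ always non-discrete?}
\end{quote}

The answer is positive.

\begin{theorem}\label{thm:main}
For every infinite group $G$, the topology $\mathfrak Z_3^{\pm}(G)$ is non-discrete.
\end{theorem}

We prove more. The \emph{FC-center} $FC(G)$ is the set of elements of $G$ with finitely many conjugates, and $C_G(A)$ is the centralizer of $A$ in $G$. A topological space is \emph{irreducible} if any two nonempty open sets intersect.

\begin{theorem}\label{thm:strong}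
Let $G$ be an infinite group.
\begin{enumerate}
\item[(1)] If $FC(G)$ is infinite, then $\mathfrak Z_n^{\pm}(G)$ is non-discrete for every $n$.
\item[(2)] If $FC(G)$ is finite, then for every $\mathfrak Z_3^{\pm}(G)$-neighborhood $U$ of $1$ and every finite-index subgroup $K\le G$, the set $U\cap K\cap C_G(FC(G))$ is not covered by finitely many cosets of infinite-index subgroups of $G$.
\item[(3)] If $G$ has trivial center, the following are equivalent: \textup{(i)} $FC(G)=\{1\}$; \textup{(ii)} $\mathfrak Z_3^{\pm}(G)$ is irreducible; \textup{(iii)} $\mathfrak Z_2^{\pm}(G)$ is irreducible.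
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
If $FC(G)$ is infinite, apply (1) with $n=3$. If $FC(G)$ is finite and $\{1\}$ is open, then $U=\{1\}$ and $K=G$ contradict (2), because $\{1\}$ is a coset of the trivial subgroup, which has infinite index.
\end{proof}

For $n\ge4$ the only claim made here is part (1): if some $\mathfrak Z_n^{\pm}(G)$ is discrete on an infinite group $G$, then $FC(G)$ is finite.

The two halves of the proof use opposite features of $G$. Inside an infinite FC-center there is so much commutation that group polynomials behave like homomorphisms, whatever their degree (Section~\ref{sec:infiniteFC}). When the FC-center is trivial, every nontrivial element has a centralizer of infinite index, and the heuristic above can be made to work: Proposition~\ref{prop:cover}, proved in Sections~\ref{sec:thin}--\ref{sec:cubic}, says that a finite-index subgroup is not covered by finitely many solution sets and cosets of infinite index. Section~\ref{sec:finiteFC} reduces a finite FC-center to a trivial one and proves (2) and (3).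

\section{Preliminaries}\label{sec:prelim}

We put $[t,u]=tut^{-1}u^{-1}$. A \emph{coset} is a left or right coset; since $gL=(gLg^{-1})g$, a left coset of $L$ is a right coset of a conjugate of $L$, which has the same index. An element $g$ lies in $FC(G)$ if and only if $C_G(g)$ has finite index. Since $C_G(g)\cap C_G(h)\subseteq C_G(gh^{-1})$, the set $FC(G)$ is a subgroup, and it is characteristic. If $A\subseteq FC(G)$ is finite, then $C_G(A)$ has finite index in $G$.

We use two standard facts without proof.

\begin{lemma}[B.~H.~Neumann, 1954]\label{lem:neumann}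
If a group is a finite union of cosets of subgroups, then the cosets of infinite-index subgroups can be omitted from the union. In particular, finitely many cosets of infinite-index subgroups never cover the group.
\end{lemma}

\begin{lemma}[Dietzmann]\label{lem:dietzmann}
A finite conjugation-invariant set of torsion elements of a group generates a finite normal subgroup.
\end{lemma}

Three elementary observations follow. The first describes conjugacy equations.

\begin{lemma}\label{lem:conj}
For $m,m'\in G$, the set $\{x:xmx^{-1}=m'\}$ is empty or a left coset of $C_G(m)$, and $\{x:x^{-1}mx=m'\}$ is empty or a right coset of $C_G(m)$.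
\end{lemma}

\begin{proof}
We have $xmx^{-1}=ymy^{-1}$ if and only if $y^{-1}x\in C_G(m)$, and $x^{-1}mx=y^{-1}my$ if and only if $xy^{-1}\in C_G(m)$.
\end{proof}

The second separates a polynomial into its value at $1$ and a product of conjugates of $x^{\pm1}$. Both halves of the proof start from it.

\begin{lemma}\label{lem:factor}
Let $f(x)=a_0x^{\varepsilon_1}a_1\cdots x^{\varepsilon_n}a_n$ and $b_j=a_0\cdots a_{j-1}$. Then
\[
f(x)=\omega(x)f(1),\qquad\text{where}\quad \omega(x)=\prod_{j=1}^n b_jx^{\varepsilon_j}b_j^{-1}.
\]
\end{lemma}

\begin{proof}
The product telescopes: $b_1=a_0$, $b_j^{-1}b_{j+1}=a_j$ for $j<n$, and $b_n^{-1}f(1)=a_n$.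
\end{proof}

The third lists the solution sets in degree at most $3$. A subset of $G$ has
\begin{itemize}
\item \emph{type $(+,+)$} if it is $\{x:xax=c\}$,
\item \emph{type $(+,+,-)$} if it is $\{x:xaxbx^{-1}=c\}$,
\item \emph{type $(+,+,+)$} if it is $\{x:xaxbx=c\}$,
\end{itemize}
for some $a,b,c\in G$.

\begin{lemma}\label{lem:forms}
Let $f(x)=a_0x^{\varepsilon_1}a_1\cdots x^{\varepsilon_n}a_n$ with $n\le3$.
\begin{enumerate}
\item[(a)] If $n=0$, then $\{f=1\}$ is empty or $G$. If $n=1$, it is a point.
\item[(b)] If $n=2$ and $\varepsilon_1=-\varepsilon_2$, then $\{f=1\}$ is empty or a coset of $C_G(a_1)$; if moreover $a_1=1$, then $f$ is constant.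
\item[(c)] In all other cases $\{f=1\}$ has type $(+,+)$, $(+,+,-)$ or $(+,+,+)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is immediate. For $n\geq 1$ the equation $f(x)=1$ is equivalent to $x^{\varepsilon_1}a_1\cdots x^{\varepsilon_n}=c$ with $c=(a_na_0)^{-1}$, and (b) follows from Lemma~\ref{lem:conj}. For (c), inverting both sides of the equation reverses all signs, so we may assume that the signs are all $+1$ or that $n=3$ and exactly one sign is $-1$. If all signs are $+1$, we have type $(+,+)$ or $(+,+,+)$. The equation $xa_1xa_2x^{-1}=c$ has type $(+,+,-)$. Since $gh=1$ is equivalent to $hg=1$, the equation $xa_1x^{-1}a_2x=c$ is equivalent to $xc^{-1}xa_1x^{-1}=a_2^{-1}$, and $x^{-1}a_1xa_2x=c$ is equivalent to $xa_2xc^{-1}x^{-1}=a_1^{-1}$. Both have type $(+,+,-)$.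
\end{proof}

\section{Groups with infinite FC-center}\label{sec:infiniteFC}

Suppose that $f(1)\ne1$. By Lemma~\ref{lem:factor}, $f(x)=1$ means $\omega(x)=d$ with $d=f(1)^{-1}\ne1$. If $\omega$ were a homomorphism, the solution set would be empty or a coset of $\ker\omega$ that misses $1$, and Neumann's lemma would apply. The map $\omega$ is a homomorphism on every abelian normal subgroup, and it is multiplicative on products of elements from normal subgroups that commute with each other. An infinite FC-center provides one of these two situations.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1)]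
Let $N=FC(G)$ be infinite and suppose that $\mathfrak Z_n^{\pm}(G)$ is discrete. Then $\{1\}=\bigcap_i\{f_i\neq1\}$ for finitely many polynomials $f_i$. Let $\omega_i$ be the map of Lemma~\ref{lem:factor} for $f_i$ and let $d_i=f_i(1)^{-1}\ne1$. Thus
\begin{equation}\label{eq:isolate}
\text{every } x\ne1 \text{ satisfies } \omega_i(x)=d_i \text{ for some } i .
\end{equation}

\emph{Case 1: $A=Z(N)$ is infinite.} The group $A$ is abelian, and it is normal in $G$ because it is characteristic in $N$. Each map $x\mapsto bx^{\pm1}b^{-1}$ is an endomorphism of $A$, so each $\omega_i|_A$ is an endomorphism of $A$. The set $A\cap\omega_i^{-1}(d_i)$ is empty or a coset of $\ker(\omega_i|_A)$, and it does not contain $1$ because $\omega_i(1)=1\ne d_i$. By \eqref{eq:isolate}, $A$ is the union of these sets and $\{1\}$. The trivial subgroup has infinite index in $A$, so by Lemma~\ref{lem:neumann} the set $\{1\}$ can be omitted from the union. The remaining cosets cover $A$ but do not contain $1$, a contradiction.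

\emph{Case 2: $Z(N)$ is finite.} First, $N$ is a torsion group. Let $x\in N$ and write $N=\bigcup_{j\le r}C_N(x)g_j$. The subgroup $D=\bigcap_jC_N(g_j)$ has finite index in $N$, so two of the cosets $x^kD$ $(k\ge1)$ coincide and $x^m\in D$ for some $m\ge1$. Then $x^m$ commutes with all $g_j$ and with $C_N(x)$, so $x^m$ lies in the finite group $Z(N)$, and $x$ has finite order.

The conjugacy class in $G$ of an element $x\in N$ is thus a finite set of torsion elements, and by Lemma~\ref{lem:dietzmann} the normal closure of $x$ in $G$ is a finite subgroup of $N$. We choose distinct elements $x_1,x_2,\ldots\in N\setminus\{1\}$, with normal closures $M_1,M_2,\dots$ in $G$, such that $x_{k+1}\in C_N(M_1\cdots M_k)$. This is possible because $M_1\cdots M_k$ is a finite subset of $N$, so its centralizer in $N$ has finite index in $N$ and is infinite. This centralizer is also normal in $G$, since $N$ and $M_1\cdots M_k$ are. Hence $M_{k+1}\subseteq C_N(M_1\cdots M_k)$, and $M_k$ and $M_l$ commute elementwise for $k\ne l$.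

Let $k_1,\dots,k_m$ be distinct. The elements $x_{k_1},\dots,x_{k_m}$ commute, so
\[
b(x_{k_1}\cdots x_{k_m})^{\varepsilon}b^{-1}=\prod_{l=1}^m bx_{k_l}^{\varepsilon}b^{-1}\qquad(b\in G,\ \varepsilon=\pm1),
\]
and the $l$-th factor lies in $M_{k_l}$. In the product that defines $\omega_i(x_{k_1}\cdots x_{k_m})$, factors with different $l$ commute, so we may collect those with the same $l$, in their order. This gives
\begin{equation}\label{eq:mult}
\omega_i(x_{k_1}\cdots x_{k_m})=\omega_i(x_{k_1})\cdots\omega_i(x_{k_m}).
\end{equation}

Every sequence has a constant or an injective subsequence. Passing to a subsequence once for each $i$, we may assume that each map $k\mapsto\omega_i(x_k)\in M_k$ is either injective or constant; a constant value $v_i$ has finite order. Let $m\ge1$ be a common multiple of the orders of the constant values. Fix $k_1<\dots<k_{m-1}$, and consider $x=x_{k_1}\cdots x_{k_m}$ with $k_m$ different from $k_1,\dots,k_{m-1}$. The $x_k$ are distinct, so $x=1$ for at most one $k_m$. If $i$ is of the injective kind, then \eqref{eq:mult} shows that $\omega_i(x)=d_i$ for at most one $k_m$. If $i$ is of the constant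 kind, then $\omega_i(x)=v_i^m=1\neq d_i$. So for all but finitely many $k_m$ the element $x$ violates \eqref{eq:isolate}.
\end{proof}

\begin{remark}
The passage from single elements $x_k$ to products is needed because the $M_k$ may intersect. Take the restricted direct product of infinitely many quaternion groups of order $8$ and identify their central involutions with a single element $\iota$. For $f(x)=x^2\iota$ we have $f(1)\ne1$, while every noncentral element of each factor solves $f(x)=1$. A product of two such elements from different factors has square $\iota^2=1$ and is not a solution.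
\end{remark}

\section{Trivial FC-center: comparing two solutions}\label{sec:thin}

The core of the paper is the following statement.

\begin{proposition}\label{prop:cover}
Let $\Gamma$ be an infinite group with $FC(\Gamma)=\{1\}$ and let $H\le\Gamma$ have finite index. Then $H$ is not contained in a finite union of cosets of infinite-index subgroups of $\Gamma$ and subsets of $\Gamma$ of types $(+,+)$, $(+,+,-)$ and $(+,+,+)$.
\end{proposition}

The hypothesis on $FC(\Gamma)$ cannot be replaced by triviality of the center. The infinite dihedral group has trivial center; if $r$ is a reflection, then $\{x:xx=1\}$ contains all reflections and $\{x:xrx=r\}$ contains all translations, so two sets of type $(+,+)$ cover the group.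

In Sections~\ref{sec:thin}--\ref{sec:cubic}, $\Gamma$ and $H$ are as in Proposition~\ref{prop:cover}. Call $A\subseteq\Gamma$ \emph{small} if it is contained in a finite union of cosets of infinite-index subgroups of $\Gamma$.

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(a)] Subsets, finite unions, and left and right translates of small sets are small. Finite sets are small.
\item[(b)] $H$ is not small.
\item[(c)] If $m,m'\in\Gamma$ and $m\ne1$, then $C_\Gamma(m)$, $\{x:xmx^{-1}=m'\}$ and $\{x:x^{-1}mx=m'\}$ are small.
\end{enumerate}
\end{lemma}

\begin{proof}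
(a) A translate of a coset $gL$ is a coset of a conjugate of $L$, since $h(gL)h'=hgh'(h'^{-1}Lh')$. Points are cosets of the trivial subgroup, which has infinite index because $\Gamma$ is infinite. (b) If $H$ were small, then so would be $\Gamma$, a finite union of translates of $H$, contrary to Lemma~\ref{lem:neumann}. (c) Since $m\notin FC(\Gamma)$, the subgroup $C_\Gamma(m)$ has infinite index; apply Lemma~\ref{lem:conj}.
\end{proof}

The hypothesis $FC(\Gamma)=\{1\}$ enters the proof of Proposition~\ref{prop:cover} only through (c), and the finite index of $H$ only through (b). The next lemma is the cancellation argument from the introduction. Note that $x\in Ts^{-1}$ means $xs\in T$.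

\begin{lemma}\label{lem:thin}
If $T\subseteq\Gamma$ has type $(+,+)$ or $(+,+,-)$ and $1\ne s\in\Gamma$, then $T\cap Ts^{-1}$ is small.
\end{lemma}

\begin{proof}
Let $x,xs\in T$. If $T=\{x:xax=c\}$, then $xsaxs=xax$. Canceling $x$ on the left gives $saxs=ax$, that is, $xsx^{-1}=a^{-1}s^{-1}a$. If $T=\{x:xaxbx^{-1}=c\}$, then $xsaxsbs^{-1}x^{-1}=xaxbx^{-1}$. Canceling $x$ on the left and $x^{-1}$ on the right gives $saxsbs^{-1}=axb$, that is, $x^{-1}(a^{-1}sa)x=bsb^{-1}s^{-1}$. In both cases $x$ lies in a set as in Lemma~\ref{lem:small}(c) that depends only on $a$, $b$ and $s$.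
\end{proof}

This already proves Proposition~\ref{prop:cover} when no set of type $(+,+,+)$ occurs, and the argument shows the method in its simplest form. Suppose that $H\subseteq B\cup T_1\cup\dots\cup T_k$ with $B$ small and each $T_i$ of type $(+,+)$ or $(+,+,-)$. Choose distinct $s_0,\dots,s_k\in H$. The sets $Bs_j^{-1}$ are small, and for $j\ne l$ the set
\[
\{x:xs_j,\,xs_l\in T_i\}=\bigl(T_i\cap T_i(s_j^{-1}s_l)^{-1}\bigr)s_j^{-1}
\]
is small by Lemma~\ref{lem:thin}. As $H$ is not small, some $x\in H$ avoids all these sets. The $k+1$ elements $xs_0,\dots,xs_k$ lie in $H\setminus B$, so two of them lie in the same $T_i$, a contradiction.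

For $S=\{x:xaxbx=c\}$ the comparison of $x$ and $xs$ allows cancellation on the left only. It leaves $saxsbxs=axbx$, which can be rewritten as
\[
x^{-1}(a^{-1}sa)x\cdot s\cdot b(xsx^{-1})b^{-1}=1 .
\]
Here $x$ conjugates two different elements, and Lemma~\ref{lem:small}(c) does not apply. To eliminate one of the two conjugations we have to compare more translates of $x$; we shall use the eight elements $xg$ with $g\in\{1,u,t,tu,s,su,st,stu\}$. We need an $x$ with two properties. It should be \emph{generic}, that is, outside all small sets at once. It should also be \emph{recurrent}: a finite pattern $F$ with $xF\subseteq S$ should reappear as $xgF\subseteq S$ for many $g$. No element of $\Gamma$ is generic, since points are small. An ultrafilter can be.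

\section{A recurrent ultrafilter}\label{sec:ultra}

An \emph{ultrafilter} on $\Gamma$ is a family $p$ of nonempty subsets of $\Gamma$ that is closed under finite intersections and supersets and contains, for every $A\subseteq\Gamma$, either $A$ or $\Gamma\setminus A$. We recall three facts. If $A_1\cup\dots\cup A_k\in p$, then $A_i\in p$ for some $i$. Every family of sets whose finite intersections are nonempty is contained in an ultrafilter. The set $\beta\Gamma$ of all ultrafilters is compact in the topology whose basic open sets are $\overline A=\{q:A\in q\}$; these sets are also closed, because $\beta\Gamma\setminus\overline A=\overline{\Gamma\setminus A}$.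

For $q\in\beta\Gamma$ and $g\in\Gamma$ put $qg=\{Ag:A\in q\}$. Then $qg$ is an ultrafilter, $(qg)h=q(gh)$, and $A\in qg$ if and only if $Ag^{-1}\in q$. The preimage of $\overline A$ under $q\mapsto qg$ is $\overline{Ag^{-1}}$, so this is a right action of $\Gamma$ on $\beta\Gamma$ by homeomorphisms.

Call $V\subseteq H$ \emph{syndetic} if $V\Phi=H$ for some finite $\Phi\subseteq H$. By Lemma~\ref{lem:small}(a),(b),
\begin{equation}\label{eq:syndetic}
\text{a syndetic set is not small; in particular it is infinite.}
\end{equation}
For an ultrafilter $p$ and $A\subseteq\Gamma$, the \emph{return set} of $A$ is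
\[
R(A)=\{g\in H:A\in pg\}=\{g\in H:\{y:yg\in A\}\in p\}.
\]
If $p$ is thought of as an ideal point $x$, then $R(A)$ is the set of $g\in H$ with $xg\in A$.

\begin{lemma}\label{lem:recurrent}
There is an ultrafilter $p$ on $\Gamma$ such that $H\in p$, no small set belongs to $p$, and for every $A\subseteq\Gamma$ the set $R(A)$ is empty or syndetic.
\end{lemma}

\begin{proof}
Let $X$ be the set of ultrafilters that contain $H$ and no small set. Then $X=\overline H\cap\bigcap_{B}\overline{\Gamma\setminus B}$, where $B$ ranges over the small sets, so $X$ is closed. It is nonempty, because the sets $H\setminus B$ have nonempty finite intersections by Lemma~\ref{lem:small}(a),(b). It is invariant under $H$: for $q\in X$ and $g\in H$ we have $Hg^{-1}=H\in q$, and $Bg^{-1}\notin q$ for $B$ small. By compactness, a chain of nonempty closed $H$-invariant subsets of $X$ has nonempty intersection, so Zorn's lemma gives a minimal nonempty closed $H$-invariant set $Y\subseteq X$. Fix $p\in Y$.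

Suppose that $R(A)\neq\emptyset$. Then $O=Y\cap\overline A$ is open in $Y$, and it is nonempty since it contains $pg$ for $g\in R(A)$. The set $Y\setminus\bigcup_{g\in H}Og$ is closed, $H$-invariant and different from $Y$, so it is empty by minimality. By compactness $Y=\bigcup_{\phi\in\Phi}O\phi$ for a finite $\Phi\subseteq H$. Given $h\in H$, choose $\phi\in\Phi$ with $ph\in O\phi$. Then $ph\phi^{-1}\in O$, so $h\phi^{-1}\in R(A)$. Thus $H=R(A)\Phi$.
\end{proof}

From now on $p$ is as in Lemma~\ref{lem:recurrent}. Since $H\in p$, one member of any finite cover of $H$ belongs to $p$. So Proposition~\ref{prop:cover} follows once we know that $p$ contains no set of the three types. Two of them are excluded at once.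

\begin{lemma}\label{lem:nothin}
No set of type $(+,+)$ or $(+,+,-)$ belongs to $p$.
\end{lemma}

\begin{proof}
If such a set $T$ belongs to $p$, then $1\in R(T)$, so $R(T)$ is syndetic and contains some $g\neq1$ by \eqref{eq:syndetic}. Then $T$ and $Tg^{-1}$ belong to $p$, and so does $T\cap Tg^{-1}$, which is small by Lemma~\ref{lem:thin}.
\end{proof}

Recurrence of finite patterns is also automatic.

\begin{lemma}\label{lem:pattern}
Let $S\subseteq\Gamma$, $W=R(S)$, and let $F\subseteq W$ be finite and nonempty. Then $W_F=\{g\in H:gF\subseteq W\}$ is syndetic.
\end{lemma}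

\begin{proof}
For $g,h\in H$ we have $gh\in W$ if and only if $S\in pgh$, that is, $Sh^{-1}\in pg$. Since $pg$ is closed under finite intersections and supersets, $W_F=R\bigl(\bigcap_{h\in F}Sh^{-1}\bigr)$. This set contains $1$ because $F\subseteq W$.
\end{proof}

\section{The equation $xaxbx=c$}\label{sec:cubic}

We assume in this section that $S=\{y\in\Gamma:yayby=c\}$ belongs to $p$, and we derive a contradiction. Let $W=R(S)$; then $1\in W$.

\subsection*{A generic solution}
To compute with $p$ as with a group element, we pass to the ultrapower. The set $\Gamma^\Gamma$ of all functions $\Gamma\to\Gamma$ is a group under pointwise multiplication, and the functions that equal $1$ on some set in $p$ form a normal subgroup. Let $\Gamma^*$ be the quotient. The constant functions embed $\Gamma$ in $\Gamma^*$. Let $x\in\Gamma^*$ be the class of the identity function. If $f(y)=a_0y^{\varepsilon_1}\cdots y^{\varepsilon_n}a_n$ has coefficients in $\Gamma$, then the element $f(x)=a_0x^{\varepsilon_1}\cdots x^{\varepsilon_n}a_n$ of $\Gamma^*$ is the class of the function $f$, so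
\begin{equation}\label{eq:los}
f(x)=1\ \text{ in }\Gamma^*\iff\{y\in\Gamma:f(y)=1\}\in p .
\end{equation}
In particular, an element $w\in H$ lies in $W$ if and only if $(xw)a(xw)b(xw)=c$. To remove $c$, put $z=c^{-1}x$, $\alpha=ac$ and $\beta=bc$. Since $(xw)a(xw)b(xw)=c\,(zw)\alpha(zw)\beta(zw)$, we get
\begin{equation}\label{eq:W}
W=\{w\in H:\ zw\,\alpha zw\,\beta zw=1\}.
\end{equation}
Let $\zeta\colon\Gamma\to\Gamma^*$ be the homomorphism $\zeta(w)=zwz^{-1}$. Genericity of $x$ takes the following form.

\begin{lemma}\label{lem:generic}
If $m\in\Gamma$ and $\zeta(m)\in\Gamma$, then $m=1$.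
\end{lemma}

\begin{proof}
If $\zeta(m)=m'\in\Gamma$, then $xmx^{-1}=cm'c^{-1}$, so $\{y:ymy^{-1}=cm'c^{-1}\}\in p$ by \eqref{eq:los}. For $m\ne1$ this set is small by Lemma~\ref{lem:small}(c).
\end{proof}

\subsection*{Eliminating the middle conjugate}
Apply Lemma~\ref{lem:factor} in $\Gamma^*$ to the polynomial $w\mapsto zw(\alpha z)w(\beta z)w$. The conjugating elements are $z$, $Q=z\alpha z$ and $z\alpha z\beta z$, and the last one, which is also the value at $w=1$, equals $1$ because $1\in W$. So
\[
zw\,\alpha zw\,\beta zw=\zeta(w)\cdot QwQ^{-1}\cdot w .
\]
We know something about conjugation by $z$ (Lemma~\ref{lem:generic}) but nothing about conjugation by $Q$, except that it is a homomorphism. That is enough to eliminate it. Put $\tau_w=w\zeta(w)$. By \eqref{eq:W}, $\tau_w=Qw^{-1}Q^{-1}$ for $w\in W$, and the right side reverses products. Hence $\tau_{vw}=\tau_w\tau_v$ whenever $v,w,vw\in W$, that is,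
\begin{equation}\label{eq:basic}
vw\,\zeta(v)\zeta(w)=w\zeta(w)\,v\zeta(v)\qquad(v,w,vw\in W).
\end{equation}
This step is the reason for the bound on the degree. For an equation with four positive occurrences of the variable, two unknown conjugates $Q_1wQ_1^{-1}\cdot Q_2wQ_2^{-1}$ stand between $\zeta(w)$ and $w$, and a product of two homomorphisms need not be a homomorphism.

Identity \eqref{eq:basic} can be read in two ways: as a rule for conjugating $\tau_w$ by $v\in\Gamma$, and as a rule for conjugating $\tau_v$ by $\zeta(w)$. These are parts (a) and (b) of the next lemma. Lemma~\ref{lem:generic} gives information only when an element built from $z$ falls into $\Gamma$. By (b), conjugation by $\zeta(w)$ keeps $\tau_s$ in the coset $\Gamma\zeta(s)$, so quotients of such conjugates lie in $\Gamma$; part (c) exploits this.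

\begin{lemma}\label{lem:identities}
\begin{enumerate}
\item[(a)] If $g,t,gt\in W$, then $g^{-1}\tau_tg=t\,\zeta(gtg^{-1})$.
\item[(b)] If $s,w,sw\in W$, then $\zeta(w)\tau_s\zeta(w)^{-1}=w^{-1}sw\,\zeta(s)$.
\item[(c)] If $u,t,tu,s,su,st,stu\in W$ and $\kappa=u^{-1}sus^{-1}$, then $\kappa\in H$ and
\[
[\tau_t,\kappa]=(tut^{-1})^{-1}\cdot s[t,u]s^{-1}\cdot u\in\Gamma .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $v=g$, $w=t$ in \eqref{eq:basic}, and multiply on the right by $\zeta(g)^{-1}$ and on the left by $g^{-1}$.

(b) Take $v=s$ in \eqref{eq:basic}, and multiply on the left by $w^{-1}$ and on the right by $\zeta(w)^{-1}$.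

(c) We have $\kappa\in H$ because $W\subseteq H$. Part (b) applies with $w=u$, $w=t$ and $w=tu$. The case $w=u$ gives
\[
\zeta(u)\tau_s\zeta(u)^{-1}\cdot\tau_s^{-1}=u^{-1}su\,\zeta(s)\cdot\zeta(s)^{-1}s^{-1}=\kappa .
\]
Conjugate by $\zeta(t)$, use $\zeta(t)\zeta(u)=\zeta(tu)$, and apply the cases $w=tu$ and $w=t$:
\[
\zeta(t)\kappa\zeta(t)^{-1}=\zeta(tu)\tau_s\zeta(tu)^{-1}\cdot\bigl(\zeta(t)\tau_s\zeta(t)^{-1}\bigr)^{-1}
=u^{-1}t^{-1}stu\cdot t^{-1}s^{-1}t .
\]
Conjugating by $t$ and writing $u'=tut^{-1}$, we obtain $\tau_t\kappa\tau_t^{-1}=u'^{-1}su's^{-1}$. Since $\kappa^{-1}=su^{-1}s^{-1}u$, it follows that $[\tau_t,\kappa]=u'^{-1}\,s(u'u^{-1})s^{-1}\,u$, and $u'u^{-1}=[t,u]$.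
\end{proof}

By (c), many commutators $[\tau_t,k]$ with $k\in H$ lie in $\Gamma$. By (a) and genericity, very few elements of $\Gamma$ are such commutators. We first play these two facts against each other in the case where no bookkeeping is needed.

\begin{example}[Exponent three]\label{ex:three}
Let $H=\Gamma$ and suppose that $y^3=1$ for all $y\in\Gamma$. Take $a=b=c=1$. Then $S=\Gamma$ and $W=\Gamma$, so Lemma~\ref{lem:identities} holds for all elements. Let $t,k\in\Gamma$ and suppose that $d=[\tau_t,k]\in\Gamma$. Then $k\tau_tk^{-1}=d^{-1}\tau_t$, and (a) with $g=k^{-1}$ gives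
\[
t\,\zeta(k^{-1}tk)=d^{-1}t\,\zeta(t),\qquad\text{so}\qquad \zeta(k^{-1}tkt^{-1})=t^{-1}d^{-1}t\in\Gamma .
\]
By Lemma~\ref{lem:generic}, $k^{-1}tkt^{-1}=1$, and therefore $d=1$. Now (c) yields $s[t,u]s^{-1}=tut^{-1}u^{-1}=[t,u]$ for all $s,t,u$. So every commutator is central, hence trivial since $FC(\Gamma)=\{1\}$. Then $\Gamma$ is abelian and $FC(\Gamma)=\Gamma$, a contradiction. Thus an infinite group of exponent three has nontrivial FC-center.
\end{example}

\subsection*{The general case}
In general $W$ is only syndetic, and each use of \eqref{eq:basic} requires three elements of $W$. Lemma~\ref{lem:pattern} supplies them on syndetic sets, and each step of Example~\ref{ex:three} survives with ``one'' replaced by ``finitely many'' and ``all'' replaced by ``a set that is not small''.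

\begin{lemma}\label{lem:finite}
For every $t\in W$, the set $D_t=\Gamma\cap\{[\tau_t,k]:k\in H\}$ is finite.
\end{lemma}

\begin{proof}
Write $\tau=\tau_t$. By Lemma~\ref{lem:pattern} there is a finite $\Phi\subseteq H$ with $W_{\{1,t\}}\Phi=H$. Let $d=[\tau,k]\in D_t$ with $k\in H$, so that $k\tau k^{-1}=d^{-1}\tau$. Write $k^{-1}=g\phi$ with $g\in W_{\{1,t\}}$ and $\phi\in\Phi$. Then $g,t,gt\in W$ and $g^{-1}=\phi k$, so Lemma~\ref{lem:identities}(a) gives, with $m=gtg^{-1}\in\Gamma$,
\[
t\,\zeta(m)=g^{-1}\tau g=\phi\,k\tau k^{-1}\phi^{-1}=\phi\,d^{-1}\tau\,\phi^{-1}.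
\]
Suppose that $d'\in D_t$ leads to the same $\phi$, so that $t\,\zeta(m')=\phi\,d'^{-1}\tau\,\phi^{-1}$ for some $m'\in\Gamma$. Multiplying the first equation on the right by the inverse of the second gives
\[
t\,\zeta(mm'^{-1})\,t^{-1}=\phi\,d^{-1}d'\phi^{-1}\in\Gamma .
\]
Hence $\zeta(mm'^{-1})\in\Gamma$, so $m=m'$ by Lemma~\ref{lem:generic}, and $d=d'$. Therefore $|D_t|\le|\Phi|$.
\end{proof}

\begin{lemma}\label{lem:commute}
If $u,t,tu\in W$, then $[t,u]=1$.
\end{lemma}

\begin{proof}
The set $F=\{1,u,t,tu\}$ is contained in $W$, so $W_F$ is syndetic by Lemma~\ref{lem:pattern}. For $s\in W_F$ we have $s,su,st,stu\in W$, and Lemma~\ref{lem:identities}(c) shows that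
\[
s[t,u]s^{-1}\in (tut^{-1})\,D_t\,u^{-1}.
\]
The right side is finite by Lemma~\ref{lem:finite} and does not depend on $s$. If $[t,u]\ne1$, then $W_F$ is contained in finitely many sets $\{s:s[t,u]s^{-1}=m'\}$, which are small by Lemma~\ref{lem:small}(c). This contradicts \eqref{eq:syndetic}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cover}]
Suppose that $H$ is contained in a finite union as in the statement. Since $H\in p$, one of the sets belongs to $p$. It is not a coset of an infinite-index subgroup, since $p$ contains no small set, and by Lemma~\ref{lem:nothin} it has neither type $(+,+)$ nor type $(+,+,-)$. So it is a set $S$ of type $(+,+,+)$, and the results of this section apply. The set $W=R(S)$ contains $1$, so it is syndetic and infinite; choose $u\in W\setminus\{1\}$. Every $t\in W_{\{1,u\}}$ satisfies $t,tu\in W$, so $W_{\{1,u\}}\subseteq C_\Gamma(u)$ by Lemma~\ref{lem:commute}. But $W_{\{1,u\}}$ is syndetic by Lemma~\ref{lem:pattern}, and $C_\Gamma(u)$ is small by Lemma~\ref{lem:small}(c). This contradicts \eqref{eq:syndetic}.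
\end{proof}

\section{Finite FC-center and irreducibility}\label{sec:finiteFC}

If $N=FC(G)$ is finite, we pass to $G/N$, whose FC-center is trivial. One kind of equation is lost in the quotient: for $a,c\in N$, the equation $xax^{-1}=c$ becomes trivial modulo $N$. On $C_G(N)$, however, its left side is constant, and this is why $C_G(FC(G))$ appears in Theorem~\ref{thm:strong}(2).

\begin{proof}[Proof of Theorem~\ref{thm:strong}(2)]
Let $N=FC(G)$ be finite, $G_0=C_G(N)$ and $\Gamma=G/N$. Then $G_0$ has finite index in $G$ and $\Gamma$ is infinite. Moreover $FC(\Gamma)=\{1\}$: if $gN$ has finitely many conjugates in $\Gamma$, then the conjugates of $g$ lie in finitely many cosets of the finite group $N$, so $g\in N$. The subgroup $H=(K\cap G_0)N/N$ has finite index in $\Gamma$, and it is the image of $K\cap G_0$.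

Suppose that $U\cap K\cap G_0\subseteq\bigcup_jg_jL_j$, a finite union with $[G:L_j]=\infty$; we may use left cosets only. Shrinking $U$, we may assume that $U=\bigcap_i\{f_i\ne1\}$ with finitely many $f_i$ of degree at most $3$ and $f_i(1)\ne1$. Then every $x\in K\cap G_0$ lies in some $g_jL_j$ or in some $G_0\cap\{f_i=1\}$. We determine the images of these sets in $\Gamma$.
\begin{itemize}
\item The set $g_jL_j$ maps into a coset of $L_jN/N$. This subgroup has infinite index in $\Gamma$, because $L_jN=NL_j$ is a finite union of left cosets of $L_j$.
\item If $f_i$ has degree $0$, then $\{f_i=1\}=\emptyset$, since $f_i(1)\ne1$.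
\item If $f_i(x)=a_0x^{\varepsilon}a_1x^{-\varepsilon}a_2$ with $a_1\in N$, then $f_i(x)=a_0a_1a_2=f_i(1)\ne1$ for $x\in G_0$, so $G_0\cap\{f_i=1\}=\emptyset$.
\item In the remaining cases, $\{f_i=1\}$ maps into the solution set of the equation over $\Gamma$ obtained by reducing the coefficients modulo $N$. If $f_i(x)=a_0x^{\varepsilon}a_1x^{-\varepsilon}a_2$ with $a_1\notin N$, this set is empty or a coset of $C_\Gamma(a_1N)$ by Lemma~\ref{lem:forms}(b), and $C_\Gamma(a_1N)$ has infinite index because $a_1N\notin FC(\Gamma)$. Otherwise, by Lemma~\ref{lem:forms}(a),(c), it is a point, which is a coset of the trivial subgroup, or a set of one of the three types.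
\end{itemize}
So $H$ is contained in a finite union of the kind excluded by Proposition~\ref{prop:cover}.
\end{proof}

With Section~\ref{sec:infiniteFC}, this completes the proof of Theorem~\ref{thm:main}. The conclusion of (2) can fail when $FC(G)$ is infinite: if $G$ is the restricted direct product of infinitely many copies of the symmetric group $S_3$, then $FC(G)=G$ and $C_G(FC(G))=\{1\}$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(3)]
(i)$\Rightarrow$(ii). Every nonempty open set contains a nonempty finite intersection of sets $\{f\ne1\}$ with $f$ of degree at most $3$. So it suffices to show that finitely many nonempty sets $\{f_i\neq1\}$ have a common point, that is, that finitely many proper subsets $\{f_i=1\}$ do not cover $G$. We use Lemma~\ref{lem:forms}. If $f_i$ is constant, then the proper subset $\{f_i=1\}$ is empty; this covers degree $0$ and the case $f_i(x)=a_0x^{\varepsilon}a_1x^{-\varepsilon}a_2$ with $a_1=1$. Otherwise $\{f_i=1\}$ is empty, a point, a coset of $C_G(a_1)$ with $a_1\ne1$, or a set of one of the three types. Since $FC(G)=\{1\}$, the subgroup $C_G(a_1)$ has infinite index, and Proposition~\ref{prop:cover}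 applies with $H=\Gamma=G$.

(ii)$\Rightarrow$(iii). This holds because $\mathfrak Z_2^{\pm}(G)\subseteq\mathfrak Z_3^{\pm}(G)$.

(iii)$\Rightarrow$(i). Suppose that $1\ne a\in FC(G)$. Then $C_G(a)$ has finite index, and it is proper because the center of $G$ is trivial. Each coset
\[
gC_G(a)=\{x:xax^{-1}\,ga^{-1}g^{-1}=1\}
\]
is closed in $\mathfrak Z_2^{\pm}(G)$. The complements of these cosets are finitely many nonempty open sets with empty intersection. In an irreducible space the intersection of two nonempty open sets is again nonempty and open, so by induction every finite family of nonempty open sets has a common point. Hence $\mathfrak Z_2^{\pm}(G)$ is not irreducible.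
\end{proof}

Triviality of the center is used only in (iii)$\Rightarrow$(i), and there it is needed. For $G=\mathbb Z$ every group polynomial has the form $x\mapsto kx+c$, so its zero set is $\mathbb Z$ or has at most one point. Thus $\mathfrak Z_2^{\pm}(\mathbb Z)$ and $\mathfrak Z_3^{\pm}(\mathbb Z)$ are the cofinite topology, which is irreducible, while $FC(\mathbb Z)=\mathbb Z$.

\begin{thebibliography}{9}

\bibitem{BEMP}
S.~Bardyla, L.~Elliott, J.~D.~Mitchell, and Y.~P\'eresse,
\emph{A note on intrinsic topologies of groups},
arXiv:2506.11500 (2025).

\end{thebibliography}
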